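\title{A uniform bound on valuation rings for integrally closed rings between $D$ and $D_f$}

\begin{abstract}
Let $D$ be an integrally closed local Noetherian domain of Krull dimension $2$ and let $f\in D$ be nonzero. We show that there is an integer $n$, depending only on $D$ and $f$, such that for every integrally closed ring $H$ between $D$ and $D_f$ and every maximal ideal $M$ of $H$, the ring $H_M$ is the intersection of $(D_f)_M$ with $n$ valuation overrings of $H$. This answers a question of Olberding and Tartarone. For a nonunit $f$ one may take $n=\rho+g+p_g$, where $\rho$ counts the branches of $f=0$ on the normalization of the completion $\widehat D$, the number $g$ measures how this normalization separates curves, and $p_g$ is a geometric genus. If $\widehat D$ is normal, the least such $n$ lies between $\rho$ and $\rho+p_g$; if $D$ is regular, it is the number of minimal primes of $f\widehat D$.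
\end{abstract}

\section{Introduction}

\subsection{The question}

Throughout, $D$ is an integrally closed local Noetherian domain of Krull dimension $2$ with maximal ideal $\mathfrak m$, residue field $k$ and fraction field $F$, and $f$ is a nonzero element of $D$. Rings are commutative, $D_f$ is the localization of $D$ at the powers of $f$, $\widehat D$ is the $\mathfrak m$-adic completion, and $\kappa(P)$ is the residue field at a prime or point $P$. A \emph{valuation overring} of a ring $H$ with $D\subseteq H\subseteq F$ is a valuation ring of $F$ containing $H$; the field $F$ itself is allowed. For rings $H\subseteq B\subseteq F$ and a prime $P$ of $H$, we write $B_P$ for the localization of $B$ at the multiplicative set $H\setminus P$.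

An integrally closed domain is the intersection of its valuation overrings, in general of infinitely many. A ring $H$ with $D\subseteq H\subseteq D_f$ satisfies $H_f=D_f$, so it differs from the known ring $D_f$ only along $f$. One may therefore hope to cut $H$ out of $D_f$, near each maximal ideal, by a few valuation rings. For a positive integer $n$ consider the following condition on the pair $(D,f)$.

\medskip
\noindent $(\ast)_n$\quad \emph{For every integrally closed ring $H$ with $D\subseteq H\subseteq D_f$ and every maximal ideal $M$ of $H$ there are valuation overrings $V_1,\dots,V_n$ of $H$, not necessarily distinct, such that}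
$$H_M=V_1\cap\dots\cap V_n\cap (D_f)_M .$$

Since a valuation ring may be repeated, $(\ast)_n$ implies $(\ast)_{n+1}$. Two results on $(\ast)_1$ are known.
\begin{enumerate}
\item[(i)] If $D$ is regular, $f$ is a regular parameter, and either $D$ is equicharacteristic or $D$ has mixed characteristic and $f$ is a prime integer in $D$, then $(\ast)_1$ holds.
\item[(ii)] Condition $(\ast)_1$ can hold only if $f$ lies in a unique height one prime of $D$; in particular it fails whenever the radical of $fD$ is not prime.
\end{enumerate}
The problem posed in \cite{OT} is this: \emph{for every pair $(D,f)$, is there a positive integer $n$, depending only on $D$ and $f$, such that $(\ast)_n$ holds?}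

The simplest case is $H=D$, $M=\mathfrak m$. There $D=D_{p_1}\cap\dots\cap D_{p_m}\cap D_f$, where $p_1,\dots,p_m$ are the height one primes containing $f$, and fewer than $m$ valuation rings do not suffice (Proposition~\ref{prop:reduction}). One would guess that the least $n$ is $m$, in agreement with (i) and (ii). On the other hand, the rings $H$ are not assumed Noetherian and include all intersections $D_f\cap V_1\cap\dots\cap V_m$ with $m$ arbitrary, so the existence of any bound needs proof. We show that a bound exists, and that the guess must be corrected: the primes are to be counted after completion, and the singularity of $D$ contributes.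

If $f$ is a unit, then $H=D=D_f$ and $(\ast)_1$ holds with $V_1=F$. \emph{From now on $0\ne f\in\mathfrak m$.}

\subsection{Three invariants and the results}\label{sec:invariants}

A normal ring of dimension $2$ is Cohen--Macaulay, so $D$ and $\widehat D$ are Cohen--Macaulay, and $\operatorname{ht}p+\dim\widehat D/p=2$ for every prime $p$ of $\widehat D$. The ring $\widehat D$ need not be assumed normal or reduced. Let $P_1,\dots,P_r$ be its minimal primes, $F_j=\operatorname{Frac}(\widehat D/P_j)$, and let $D_j$ be the integral closure of $\widehat D/P_j$ in $F_j$. Then $D_j$ is finite over $\widehat D$ and is a complete local normal domain of dimension $2$, with maximal ideal $\mathfrak m_j$ and residue field $k_j$ finite over $k$ (fact (F5) below). By flatness, nonzero elements of $D$ are nonzerodivisors on $\widehat D$, so they avoid $P_j$; thus $D\subseteq D_j$ and $F\subseteq F_j$. Put $\widetilde D=\prod_jD_j$. Primes of a finite product of rings are identified with primes of the factors. A prime of $D_j$ over a height one prime $p$ of $\widehat D$ is nonzero and has residue ring of dimension $\dim\widehat D/p=1$, so it has height one.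

\begin{itemize}
\item $\rho$ is the number of height one primes of $\widetilde D$ containing $f$, the \emph{branches} of $f=0$. Each $D_j$ contributes at least one, so $\rho\ge1$.
\item $g=\sum_p(\gamma(p)-1)$, where $p$ runs over the height one primes of $\widehat D$ and $\gamma(p)\ge1$ is the number of primes of $\widetilde D$ over $p$. The map $\operatorname{Spec}\widetilde D\to\operatorname{Spec}\widehat D$ glues $\gamma(p)$ curves onto the curve $V(p)$, and $g$ is the total amount of gluing.
\item $p_g=\sum_jp_g(D_j)$, where $p_g(D_j)$ is the length of the $D_j$-module $H^1(W_j,\mathcal O_{W_j})$ for a fixed proper birational morphism $W_j\to\operatorname{Spec}D_j$ with $W_j$ regular. Such a $W_j$ exists by Lipman's theorem \cite{LipmanDesing}.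
\end{itemize}

The number $p_g$ is finite by Lemma~\ref{lem:models} and independent of the $W_j$ by Remark~\ref{rem:independent}. To see that $g$ is finite, let $\mathfrak c=\{a\in\widehat D_{\mathrm{red}}:a\widetilde D\subseteq\widehat D_{\mathrm{red}}\}$ be the conductor. The ring $\widetilde D$ is a finite $\widehat D_{\mathrm{red}}$-module inside the total ring of fractions $\prod F_j$, so $\mathfrak c$ contains a nonzerodivisor, namely a common denominator of generators. If $a\in\mathfrak c\setminus p$, the two rings agree after inverting $a$, and $\gamma(p)=1$. A height one prime containing $\mathfrak c$ is minimal over $\mathfrak c$, since no minimal prime contains a nonzerodivisor, and there are finitely many such primes.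

\begin{theorem}\label{thm:A}
For every pair $(D,f)$ with $0\ne f\in\mathfrak m$, condition $(\ast)_n$ holds with $n=\rho+g+p_g$.
\end{theorem}

So the answer to the question is yes. When $\widehat D$ is normal, we can also bound $n$ from below.

\begin{theorem}\label{thm:B}
Suppose that $\widehat D$ is normal and $0\ne f\in\mathfrak m$. Then $g=0$ and $\rho$ is the number of minimal primes of $f\widehat D$. Let $n_{\min}$ be the least $n$ for which $(\ast)_n$ holds. Then
$$\rho\le n_{\min}\le\rho+p_g(\widehat D).$$
If $p_g(\widehat D)=0$, in particular if $D$ is regular, then $(\ast)_n$ holds if and only if $n\ge\rho$; so $(\ast)_1$ holds if and only if $\sqrt{f\widehat D}$ is prime.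
\end{theorem}

If $D$ is regular and $f$ is a regular parameter, then $\widehat D/f\widehat D$ is regular, hence a domain, and Theorem~\ref{thm:B} gives $(\ast)_1$, as in (i). The completion cannot be avoided: let $D=k[x,y]_{(x,y)}$ with $\operatorname{char}k\ne2$ and $f=y^2-x^2(1+x)$. Then $fD$ is prime, because $x^2(1+x)$ is not a square in $k(x)$, but $f=(y-x\sigma)(y+x\sigma)$ in $k[[x,y]]$ with $\sigma^2=1+x$, so $n_{\min}=2$. Finally, when $\widehat D$ is normal no bound can depend on $D$ alone. Indeed, $\mathfrak m$ is the union of the height one primes of $D$, so by prime avoidance there are infinitely many of them; a product of nonzero elements taken from $m$ of them has $\rho\ge m$ by Lemma~\ref{lem:lift}.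

Section~\ref{sec:reduction} turns $(\ast)_n$ into a count of height one primes in Krull domains, and Section~\ref{sec:examples} explains on two examples why this count is bounded. Section~\ref{sec:curves} proves the geometric bound over a complete ring, Sections~\ref{sec:completion} and~\ref{sec:points} compare $D$ with the rings $D_j$, Section~\ref{sec:proofA} proves Theorem~\ref{thm:A}, and Section~\ref{sec:proofB} proves Theorem~\ref{thm:B}.

\section{Standard facts and first lemmas}\label{sec:facts}

We use the following textbook facts.

\begin{enumerate}
\item[(F1)] \emph{Integral extensions.} If $R\subseteq B$ is integral, every prime of $R$ is the contraction of a prime of $B$, and distinct primes of $B$ with the same contraction are incomparable. Hence $\operatorname{ht}P\le\operatorname{ht}(P\cap R)$, $\dim B=\dim R$, and $P$ is maximal if and only if $P\cap R$ is. A finite ring map has finite fibers on spectra, and is surjective on spectra if its kernel is nilpotent.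
\item[(F2)] \emph{Dimension inequality and formula} \cite[Theorems 15.5 and 15.6]{Matsumura}. Let $R$ be a Noetherian domain, $B$ a finitely generated $R$-subalgebra of $\operatorname{Frac}R$, $P$ a prime of $B$ and $p=P\cap R$. Then $\operatorname{ht}P+\operatorname{trdeg}_{\kappa(p)}\kappa(P)\le\operatorname{ht}p$, with equality if $R$ is universally catenary. In particular $\dim B\le\dim R$. Cohen--Macaulay rings and complete local rings are universally catenary, so equality holds for $R=D$ and $R=D_j$.
\item[(F3)] \emph{Valuation rings.} The overrings of a valuation ring form a chain. The only overrings of a discrete valuation ring (DVR) are itself and its fraction field. So a local overring that dominates a DVR equals it, and distinct DVRs of one field are incomparable.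
\item[(F4)] \emph{Krull domains.} A domain $H$ is \emph{Krull} if it is the intersection of a family of DVRs of its fraction field, a \emph{defining family}, such that each nonzero element of $H$ is a unit in all but finitely many members. Then for each height one prime $Q$ the ring $H_Q$ is a DVR that belongs to every defining family, and these $H_Q$ form a defining family \cite[Theorem 12.3]{Matsumura}. Localizations of Krull domains are Krull, so $H_P=\bigcap H_Q$ over the height one primes $Q\subseteq P$. Normal Noetherian domains are Krull. The integral closure of a Noetherian domain is Krull (Mori--Nagata, \cite[(33.10)]{Nagata}), and it is Noetherian if the dimension is at most $2$ \cite[(33.12)]{Nagata}.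
\item[(F5)] \emph{Complete rings.} A complete local Noetherian ring $R$ is excellent; we use this through Lipman's theorem and through the fact that the integral closure of a domain finitely generated over $R$ is finite over that domain. A finite $R$-algebra is a finite product of complete local rings, so it is local if its spectrum is connected.
\item[(F6)] \emph{Proper morphisms.} Let $X$ be proper over a Noetherian local ring $R$ and $\mathcal F$ coherent on $X$. (a) $H^i(X,\mathcal F)$ is a finite $R$-module, and it is $0$ if $i$ exceeds the dimension of the closed fiber (theorem on formal functions and Grothendieck vanishing). (b) If $\mathcal L$ is ample, then for $n\gg0$ the sheaf $\mathcal F\otimes\mathcal L^n$ is generated by global sections and has $H^1=0$. (c) The fibers of $X\to\operatorname{Spec}H^0(X,\mathcal O_X)$ are connected (Stein factorization). (d) A proper morphism with finite fibers is finite. (e) If $h\colon X'\to X$ is a proper birational morphism of integral Noetherian schemes and $X$ is normal, then $h_*\mathcal O_{X'}=\mathcal O_X$, and the Leray spectral sequence gives an injection $H^1(X,\mathcal O_X)\to H^1(X',\mathcal O_{X'})$, which is bijective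 if $R^1h_*\mathcal O_{X'}=0$.
\item[(F7)] \emph{Depth.} If a Noetherian local ring $R$ has depth at least $2$, the sections of the structure sheaf over the punctured spectrum, that is, $\operatorname{Spec}R$ minus the closed point, form the ring $R$. A local ring has no nontrivial idempotents, so the punctured spectrum is connected.
\end{enumerate}

Let $\Lambda$ be a complete local normal Noetherian domain of dimension $2$ with maximal ideal $\mathfrak n$, residue field $\kappa$ and fraction field $K$; it will be one of the $D_j$. A \emph{model} of $\Lambda$ is an integral scheme $X$ with a proper birational morphism $\pi\colon X\to\operatorname{Spec}\Lambda$. Its \emph{closed fiber} $E$ is $\pi^{-1}(\mathfrak n)$ with the reduced structure, and an \emph{exceptional curve} is a one-dimensional irreducible component of $E$. The codimension of a point $x$ is $\dim\mathcal O_{X,x}$.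

\begin{lemma}\label{lem:models}
Let $X$ be a model of $\Lambda$ with closed fiber $E$.
\begin{enumerate}
\item[(a)] $\pi$ restricts to an isomorphism $X\setminus E\cong\operatorname{Spec}\Lambda\setminus\{\mathfrak n\}$, and $H^0(X\setminus E,\mathcal O_X)=\Lambda$.
\item[(b)] $\dim E\le1$, and $E$ is connected. The points of codimension $2$ are the closed points of $X$; they lie in $E$ and have residue field finite over $\kappa$. The points of codimension $1$ are the height one primes of $\Lambda$ and the generic points of the exceptional curves.
\item[(c)] $H^2(X,\mathcal F)=0$ for coherent $\mathcal F$, and $H^1(X,\mathcal O_X)$ has finite length.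
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $x$ lie over a prime $\mathfrak q\ne\mathfrak n$. The ring $\Lambda_{\mathfrak q}$ is a DVR or $K$, and $\mathcal O_{X,x}\subseteq K$ dominates it, so $\mathcal O_{X,x}=\Lambda_{\mathfrak q}$ by (F3). As $X$ is separated, at most one point has this local ring. So over the punctured spectrum $\pi$ is finite by (F6d) and birational onto a normal scheme, hence an isomorphism. A function regular on the punctured spectrum lies in all $\Lambda_{\mathfrak q}$ with $\operatorname{ht}\mathfrak q=1$, hence in $\Lambda$.

(b) For $x\in E$, (F2) gives $\operatorname{codim}x+\operatorname{trdeg}_\kappa\kappa(x)=2$, and $\operatorname{codim}x\ge1$. So the points of the finite type $\kappa$-scheme $E$ have transcendence degree $0$ (closed points, codimension $2$) or $1$ (generic points of curves, codimension $1$). Closed points of $X$ lie in $E$ because $\pi$ is closed, and (a) describes the points outside $E$. By (F6e), $H^0(X,\mathcal O_X)=\Lambda$, so $E$ is connected by (F6c).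

(c) The vanishing is (F6a). By (a), the finite module $H^1(X,\mathcal O_X)$ is supported at $\mathfrak n$.
\end{proof}

The next two lemmas move height one primes up from $D$ to $\widetilde D$, and valuations centered at $\mathfrak m$ down from $F_j$ to $F$.

\begin{lemma}\label{lem:lift}
Every height one prime $p$ of $D$ is the contraction of a height one prime of $\widetilde D$. Hence at most $\rho$ height one primes of $D$ contain $f$.
\end{lemma}

\begin{proof}
Let $p'$ be a prime of $\widehat D$ minimal over $p\widehat D$. By going-down for the flat map $D\to\widehat D$, some prime inside $p'$ lies over $p$; it contains $p\widehat D$, so it is $p'$. For a flat map, $\operatorname{ht}p'=\operatorname{ht}p+\dim(\widehat D/p\widehat D)_{p'}=1$. By (F1) a prime of $\widetilde D$ lies over $p'$, and it has height one by Section~\ref{sec:invariants}.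
\end{proof}

\begin{lemma}\label{lem:approx}
Let $V'$ be a DVR of $F_j$ that contains $D_j$ and whose valuation $v$ is positive on $\mathfrak m$. Then $V=V'\cap F$ is a DVR of $F$ with the same value group, residue field and completion as $V'$. Moreover $V$ determines $j$ and $V'$.
\end{lemma}

\begin{proof}
We have $v\ge L$ on the image of $\mathfrak m^L\widehat D$. Let $x=a/b$ with $a,b$ nonzero in $\widehat D/P_j$, and let $n\ge1$. Choose $a_0,b_0\in D$ congruent to $a,b$ modulo $\mathfrak m^L$ with $L\ge n+\max(v(a),v(b))$. Then $v(a_0/a-1)\ge n$ and $v(b_0/b-1)\ge n$, so $x_0=a_0/b_0\in F$ has $v(x/x_0-1)\ge n$. With $n=1$ this shows $v(F^*)=v(F_j^*)$, so $V$ is a DVR whose uniformizer $t$ is a uniformizer of $V'$. The map $V/t^nV\to V'/t^nV'$ is injective, and it is onto by the approximation. Thus the residue fields agree and $\widehat V=\widehat{V'}$.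

The map $D\to V$ sends $\mathfrak m^n$ into $t^nV$, so it has a unique continuous extension $\widehat D\to\widehat V$, which depends only on $V$. The composite $\widehat D\to D_j\to V'\to\widehat{V'}=\widehat V$ is such an extension, and its kernel is $P_j$. So $V$ determines $j$, the embedding $F_j\subseteq\operatorname{Frac}\widehat V$, and then $V'=\widehat V\cap F_j$.
\end{proof}

\section{Reduction to counting height one primes}\label{sec:reduction}

For a Krull domain $H$ with $D\subseteq H\subseteq D_f$ and a prime $P$ of $H$, let $N(H,P)$ be the number of height one primes $Q$ of $H$ with $f\in Q\subseteq P$. It is finite by (F4).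

\begin{proposition}\label{prop:reduction}
Let $n\ge1$.
\begin{enumerate}
\item[(a)] Suppose $N(H,M)\le n$ whenever $H$ is the integral closure of a finitely generated $D$-algebra $A$ with $D\subseteq A\subseteq D_f$ and $M$ is a maximal ideal of $H$. Then $(\ast)_n$ holds.
\item[(b)] If $(\ast)_n$ holds, then $N(H,M)\le n$ for every Krull domain $H$ with $D\subseteq H\subseteq D_f$ and every maximal ideal $M$ of $H$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) First let $H$ be the integral closure of such an $A$. It is Krull by (F4), and $H\subseteq D_f$ because $D_f$ is integrally closed. Let $P$ be any prime of $H$. If $Q\subseteq P$ has height one and $f\notin Q$, then $D_f=H_f\subseteq H_Q$ and the elements of $H\setminus P$ are units of $H_Q$, so $(D_f)_P\subseteq H_Q$. With $H_P=\bigcap_{Q\subseteq P}H_Q$ this gives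
$$H_P=\bigcap_{f\in Q\subseteq P}H_Q\ \cap\ (D_f)_P .$$
At most $n$ DVRs occur, since $N(H,P)\le N(H,M)$ for a maximal ideal $M\supseteq P$. Adding copies of $F$, we write $H_P$ as the intersection of $(D_f)_P$ with exactly $n$ valuation rings.

Now let $H$ be any integrally closed ring between $D$ and $D_f$ and $M$ a maximal ideal. Let $A_\alpha$ run over the directed set of finitely generated $D$-subalgebras of $H$, let $H_\alpha\subseteq H$ be the integral closure of $A_\alpha$, and let $M_\alpha=M\cap H_\alpha$, a prime of $H_\alpha$. By the first part,
$$(H_\alpha)_{M_\alpha}=V_{\alpha1}\cap\dots\cap V_{\alpha n}\cap(D_f)_{M_\alpha},$$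
and $H_M=\bigcup_\alpha(H_\alpha)_{M_\alpha}$ and $(D_f)_M=\bigcup_\alpha(D_f)_{M_\alpha}$ are directed unions. The valuation rings for different $\alpha$ are unrelated, so we pass to a limit along an ultrafilter: a family $\mathfrak U$ of nonempty subsets of the index set, closed under finite intersections and supersets, that contains each subset or its complement. The tails $\{\beta:\beta\ge\alpha\}$ have nonempty finite intersections, so some $\mathfrak U$ contains them all. Put
$$V_i=\{x\in F:\{\alpha:x\in V_{\alpha i}\}\in\mathfrak U\}.$$
This is a ring, because $\mathfrak U$ is closed under intersections and supersets. If $0\ne x\notin V_i$, then $\{\alpha:x\notin V_{\alpha i}\}\in\mathfrak U$, and $x^{-1}\in V_{\alpha i}$ for these $\alpha$; so $V_i$ is a valuation ring. If $x\in(H_\alpha)_{M_\alpha}$, then $x\in(H_\beta)_{M_\beta}\subseteq V_{\beta i}$ for all $\beta\ge\alpha$; so $H_M\subseteq V_i$. Conversely let $x\in\bigcap_iV_i\cap(D_f)_M$. The set of $\alpha$ with $x\in(D_f)_{M_\alpha}$ contains a tail, so it and the $n$ sets $\{\alpha:x\in V_{\alpha i}\}$ belong to $\mathfrak U$. Since $n$ does not depend on $\alpha$, these are finitely many sets; for $\alpha$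 in their intersection, $x\in(H_\alpha)_{M_\alpha}\subseteq H_M$.

(b) Let $H_M=\bigcap_iV_i\cap(D_f)_M$ and let $f\in Q\subseteq M$ with $\operatorname{ht}Q=1$. Localization at $H\setminus Q$ commutes with finite intersections, so $H_Q=\bigcap_i(V_i)_Q\cap((D_f)_M)_Q$. The last ring contains the DVR $H_Q$ and $1/f\notin H_Q$, so it is $F$. Each $(V_i)_Q$ is $H_Q$ or $F$, and not all are $F$; so $V_i\subseteq H_Q$ for some $i$. By (F3) one $V_i$ cannot lie in two different DVRs, so distinct $Q$ need distinct $i$.
\end{proof}

Part (b) with $H=D$ and $M=\mathfrak m$ gives the lower bound stated in the introduction, and for $n=1$ it gives (ii).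

\begin{remark}\label{rem:local}
The localization at $M$ is essential. Let $D=k[x,y]_{(x,y)}$ with $k$ infinite, $f=x$, let $q$ be a polynomial with $m$ distinct simple roots $a_i\in k$ and degree $m$, and put $v=y/x$, $s=q(v)/x$. The ring $H=D[v,s]\subseteq D_x$ is a localization of $k[x,v,s]/(xs-q(v))$, which is regular because the partial derivatives $s$, $q'(v)$, $x$ generate the unit ideal. The height one primes containing $x$ are the $m$ ideals $(x,v-a_i)$. The proof of (b) shows that $H=V_1\cap\dots\cap V_n\cap D_f$ forces $n\ge m$, and $m$ is arbitrary. But these primes are pairwise comaximal, so $N(H,M)\le1$ for every $M$.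
\end{remark}

\section{The idea in two examples}\label{sec:examples}

By Proposition~\ref{prop:reduction} we must bound $N(H,M)$ for $H$ the integral closure of $A=D[b_1/f^q,\dots,b_l/f^q]$. Geometrically, $\operatorname{Spec}A$ is the chart of the blow-up $X$ of the ideal $J=(f^q,b_1,\dots,b_l)$ on which $f^q$ generates $J\mathcal O_X$, and the primes $Q\supseteq\mathfrak m$ counted by $N(H,M)$ are exceptional curves through the point $M$. Let $Z$ be the complement of the chart.

\begin{example}\label{ex:chain}
Let $D=k[x,y]_{(x,y)}$ and $f=xy$, so $\rho=2$ and $g=p_g=0$. Put $u=x^2/y=x^3/f$ and $v=y/x=y^2/f$. Then $x=uv$, $y=uv^2$, and $H=D[u,v]$ is a localization of the polynomial ring $k[u,v]$ at elements congruent to nonzero constants modulo $uv$. So $H$ is regular, $M=(u,v)H$ is maximal, $f=u^2v^3$, and $N(H,M)=2$, with primes $uH$ and $vH$ that both contain $\mathfrak m$, although the two curves $x=0$ and $y=0$ of $\operatorname{Spec}D$ have left the chart. Here $J=(xy,x^3,y^2)$, and $X$ has two more charts. Where $y^2$ generates $J$, the ring is $D[x/y]$, the closed fiber is $y=0$, and $Z$ is the zero set of $xy/y^2=x/y$, the strict transform $C_x$ of $x=0$. Where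 $x^3$ generates $J$, the ring is $D[y/x^2]$, the closed fiber is $x=0$, and $Z$ is the zero set of $y/x^2$, the strict transform $C_y$ of $y=0$. So the closed fiber consists of two projective lines, $\Gamma_1=\{u=0\}$ with coordinate $v$ and $\Gamma_2=\{v=0\}$ with coordinate $u$, meeting at $M$. The line $\Gamma_1$ leaves the chart at $v=\infty$ through $C_x$, and $\Gamma_2$ leaves it at $u=\infty$ through $C_y$ (Figure~\ref{fig:examples}, left).
\end{example}

Three facts are visible here, and they hold in general over a complete ring.
\begin{enumerate}
\item An exceptional curve through $M$ is complete, so it does not lie in the affine chart and meets $Z$.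
\item Each connected component of $Z$ contains a branch of $f=0$ (Lemma~\ref{lem:ample}), so $Z$ has at most $\rho$ connected components.
\item Two exceptional curves through $M$ that meet the same connected component of $Z$ close up a cycle in the closed fiber, and the number of independent cycles is at most $p_g$ (Lemmas~\ref{lem:genus} and~\ref{lem:cycles}).
\end{enumerate}
So at most $\rho+p_g$ exceptional curves pass through $M$. In the next example a cycle occurs, and the term $p_g$ in Theorem~\ref{thm:B} cannot be dropped.

\begin{example}\label{ex:triangle}
Let $\operatorname{char}k=0$, $\Phi=xyz+x^4+y^4+z^5$, $D=k[x,y,z]_{(x,y,z)}/(\Phi)$ and $f=x$. We show that $\widehat D$ and $D$ are normal, $\rho=1$ and $n_{\min}\ge2$.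

Let $P$ be a prime of $k[[x,y,z]]$ containing the three partial derivatives of $\Phi$, and $\tau=xyz$. Modulo $P$ we have $x^4=y^4=-\tau/4$ and $z^5=-\tau/5$, so $\tau^{20}=x^{20}y^{20}z^{20}=c\tau^{14}$ with $c\in k^*$. As $\tau^6-c$ is a unit, $\tau\in P$, and $P$ is the maximal ideal. So the hypersurface $\widehat D$ is regular off its closed point and is normal by Serre's criterion; the same argument applies to $D$. The ring $\widehat D/x\widehat D=k[[y,z]]/(y^4+z^5)$ is free over $k[[z]]$ on $1,y,y^2,y^3$, and $y\mapsto t^5$, $z\mapsto-t^4$ embeds it in $k[[t]]$, because the four summands give exponents in distinct classes modulo $4$. So $\rho=1$.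

Put $v=y/x$, $w=z/x$ and $A=D[v,w]$. Then $\Phi=x^3\Psi$ with $\Psi=vw+x(1+v^4+xw^5)$ not divisible by $x$, so $A$ is a localization of $k[x,v,w]/(\Psi)$. At $\mu=(x,v,w)$ the ring $A_\mu$ is regular with parameters $v,w$, and $x=\text{unit}\cdot vw$. The integral closure $H$ of $A$ has $H_\mu=A_\mu$, so one maximal ideal $M$ lies over $\mu$, and $N(H,M)=2$. Proposition~\ref{prop:reduction}(b) gives $n_{\min}\ge2$. Here $J=\mathfrak m$, and the closed fiber of the blow-up is the triangle $xyz=0$ in $\mathbb P^2_k$. The sides $\Gamma_1=\{y=0\}$ and $\Gamma_2=\{z=0\}$ pass through $M=(1:0:0)$, and the third side $x=0$ lies in $Z$, together with the branch $C$ of $f=0$, which has $(x:y:z)=(0:t:-1)$ and so meets the triangle at $(0:0:1)$ (Figure~\ref{fig:examples}, right).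
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[thick] (0.3,2.45)--(-1.5,-0.25) node[below] {$\Gamma_1$};
\draw[thick] (-0.3,2.45)--(1.5,-0.25) node[below] {$\Gamma_2$};
\fill (0,2) circle (2pt) node[right=3pt] {$M$};
\draw[dashed] (-0.6,0.3)--(-1.9,0.3) node[left] {$C_x$};
\draw[dashed] (0.6,0.3)--(1.9,0.3) node[right] {$C_y$};
\begin{scope}[xshift=6.5cm]
\draw[thick] (0.3,2.45)--(-1.5,-0.25) node[below] {$\Gamma_1$};
\draw[thick] (-0.3,2.45)--(1.5,-0.25) node[below] {$\Gamma_2$};
\fill (0,2) circle (2pt) node[right=3pt] {$M$};
\draw[dashed] (-1.9,0.3)--(1.9,0.3) node[right] {$x=0$};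
\draw[dashed] (-0.833,-0.3)--(-1.533,1.1) node[above] {$C$};
\end{scope}
\end{tikzpicture}
\caption{Two exceptional curves $\Gamma_1,\Gamma_2$ through a point $M$ of an affine chart of a blow-up; the complement $Z$ of the chart is dashed. Left ($D$ regular, $f=xy$): the curves leave the chart through two components of $Z$, the branches $C_x,C_y$ of $f=0$. Right ($xyz+x^4+y^4+z^5=0$, $f=x$): $f=0$ has one branch $C$, both curves meet the exceptional line $x=0$ contained in $Z$, and the closed fiber contains a cycle.}\label{fig:examples}
\end{figure}

For general $D$ two things must be added. The facts above need a complete, excellent base, so we pass from $D$ to the rings $D_j$; then $M$ may split into several points, and Section~\ref{sec:points} shows that there are at most $1+g$ of them. Also, some primes counted by $N(H,M)$ are not exceptional; each of them uses up a branch of $f=0$, which then is not available in $Z$.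

\section{Exceptional curves on models of a complete ring}\label{sec:curves}

In this section $\Lambda$ is as in Section~\ref{sec:facts}, $W$ is a fixed regular model of $\Lambda$, and $p_g(\Lambda)=\operatorname{length}H^1(W,\mathcal O_W)$.

\subsection{The genus bounds the cohomology of every closed fiber}

The models that occur depend on $A$, while $W$ is fixed. To compare them we dominate an arbitrary projective model by a sequence of point blow-ups of $W$, which do not change $H^1$.

\begin{lemma}\label{lem:genus}
Let $X$ be a normal model of $\Lambda$, projective over $\Lambda$, with closed fiber $E$. Then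
$$\dim_\kappa H^1(E,\mathcal O_E)\le\operatorname{length}H^1(X,\mathcal O_X)\le p_g(\Lambda).$$
\end{lemma}

\begin{proof}
The map $H^1(X,\mathcal O_X)\to H^1(E,\mathcal O_E)$ is onto, since $H^2$ of the ideal sheaf of $E$ vanishes by Lemma~\ref{lem:models}(c). This is the first inequality.

\emph{Point blow-ups.} Let $(S,\mathfrak m_S)$ be a regular local ring of dimension $2$ with parameters $a,b$, and $S_1\to\operatorname{Spec}S$ the blow-up of the closed point. As $a,b$ is a regular sequence, $S_1$ is the hypersurface $aT_1-bT_0=0$ in $\mathbb P^1_S$. The sequence $0\to\mathcal O(-1)\to\mathcal O_{\mathbb P^1_S}\to\mathcal O_{S_1}\to0$ and the vanishing of all cohomology of $\mathcal O(-1)$ give $H^0(\mathcal O_{S_1})=S$ and $H^1(\mathcal O_{S_1})=0$. By (F6e), blowing up a closed point of a regular model gives a regular model with the same $H^1(\mathcal O)$.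

\emph{Dominating $X$.} Let $X\subseteq\mathbb P^N_\Lambda$ be closed and let $\varphi_0,\dots,\varphi_N\in K$ be homogeneous coordinates of its generic point. On a regular model $Y$, local rings are factorial, so the fractional ideal $\sum\varphi_i\mathcal O_Y$ equals $I\cdot\mathcal N$, where $\mathcal N$ is the invertible sheaf of the greatest common divisor of the $\varphi_i$ and $I\subseteq\mathcal O_Y$ is trivial at all points of codimension at most $1$. Thus $V(I)$ is a finite set of closed points. Put $\ell(I)=\sum_y\operatorname{length}_{\mathcal O_y}\mathcal O_y/I_y$. Suppose $\ell(I)>0$, and blow up a point $y\in V(I)$, with exceptional curve $E_y$. The ideal generated by $I$ factors as $I'\cdot\mathcal O(-\nu E_y)$ with $\nu\ge1$ and $V(I')$ finite, and $I'$ is the ideal attached to the new model. We claim $\ell(I')<\ell(I)$.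

Only the points over $y$ matter, so we work over $S=\mathcal O_y$ and write $I$ for $I_y$. The sheaf $I\mathcal O_{S_1}$ is a quotient of some $\mathcal O_{S_1}^{\,m}$, and $H^2$ of the kernel vanishes because $S_1$ is covered by two affine opens; hence $H^1(I\mathcal O_{S_1})=0$. So
$$H^0(\mathcal O_{S_1}(-\nu E_y))\to H^0\big(\mathcal O_{S_1}(-\nu E_y)/I\mathcal O_{S_1}\big)\cong H^0(\mathcal O_{S_1}/I')$$
is onto, where the isomorphism holds because an invertible sheaf is trivial near a finite set of points. The source consists of elements of $H^0(\mathcal O_{S_1})=S$ vanishing on $E_y$, so it lies in $\mathfrak m_S$, and the kernel contains $I$. Hence the $S$-length of $H^0(\mathcal O_{S_1}/I')$ is at most $\operatorname{length}(\mathfrak m_S/I)<\operatorname{length}(S/I)$. This $S$-length is $\sum_{y'}[\kappa(y'):\kappa(y)]\operatorname{length}_{\mathcal O_{y'}}\mathcal O_{y'}/I'_{y'}$, which is at least the contribution of the points $y'$ over $y$ to $\ell(I')$. The claim follows.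

Starting from $W$, we reach after finitely many point blow-ups a regular model $W'$ on which the $\varphi_i$ generate an invertible sheaf. They define a morphism $W'\to\mathbb P^N_\Lambda$ that sends the generic point to the generic point of $X$, so it factors through a proper birational morphism $W'\to X$. As $X$ is normal, (F6e) gives $H^1(X,\mathcal O_X)\hookrightarrow H^1(W',\mathcal O_{W'})\cong H^1(W,\mathcal O_W)$.
\end{proof}

\begin{remark}\label{rem:independent}
The number $p_g(\Lambda)$ does not depend on $W$. If $W''$ is another regular model, Chow's lemma and normalization give a normal projective model $X$ dominating $W''$, so $\operatorname{length}H^1(W'',\mathcal O)\le\operatorname{length}H^1(X,\mathcal O)\le\operatorname{length}H^1(W,\mathcal O)$ by (F6e) and Lemma~\ref{lem:genus}; now exchange $W$ and $W''$.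
\end{remark}

\subsection{Cycles of curves}

Consider curves $\Gamma_1,\dots,\Gamma_s$, each joining two of $N$ disjoint connected sets $T_a$. Contracting the $T_a$ gives a graph with $N$ vertices and $s$ edges, which has at least $s-N+1$ independent cycles, and each cycle should contribute to $H^1(\mathcal O)$. If all residue fields are $\kappa$, this is the computation of the cohomology of a graph with coefficients in $\kappa$. In general the constants on the pieces and the residue fields at the intersection points are different finite extensions of $\kappa$, and their degrees must be compared.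

\begin{lemma}\label{lem:cycles}
Let $Y$ be a reduced proper scheme of dimension at most $1$ over a field $\kappa$, and $h=\dim_\kappa H^1(Y,\mathcal O_Y)$. Let $\Gamma_1,\dots,\Gamma_s$ be distinct one-dimensional irreducible components of $Y$ and $T_1,\dots,T_N$ with $N\ge1$ pairwise disjoint nonempty connected closed subsets, none containing any $\Gamma_i$. If every $\Gamma_i$ meets at least two of the $T_a$, then $s\le h+N-1$.
\end{lemma}

\begin{proof}
Closed subsets carry the reduced structure; call the $\Gamma_i$ and $T_a$ the \emph{pieces}. Since $H^2=0$ on $Y$, replacing $Y$ by the union of the pieces replaces $H^1(Y,\mathcal O_Y)$ by a quotient, so we may assume that $Y$ is this union. Define $\mathcal S$ by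
$$0\to\mathcal O_Y\to\bigoplus_i\mathcal O_{\Gamma_i}\oplus\bigoplus_a\mathcal O_{T_a}\to\mathcal S\to0 .$$
The generic point of $\Gamma_i$ lies in no other piece, and the generic point of any other one-dimensional component lies in no $\Gamma_i$ and in exactly one $T_a$. So $\mathcal S$ is supported at finitely many closed points, and $H^0(\mathcal S)=\bigoplus_y\mathcal S_y$. The rings $\kappa_i=H^0(\mathcal O_{\Gamma_i})$ and $\tau_a=H^0(\mathcal O_{T_a})$ are finite reduced $\kappa$-algebras with connected spectrum, that is, fields. The cokernel of $\bigoplus\kappa_i\oplus\bigoplus\tau_a\to H^0(\mathcal S)$ embeds in $H^1(Y,\mathcal O_Y)$.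

For each $i$ choose $y_i\in\Gamma_i\cap T_{a(i)}$ and $y_i'\in\Gamma_i\cap T_{b(i)}$ with $a(i)\ne b(i)$; then $y_i\ne y_i'$. Let $y$ be one of the chosen points, contained in $m_y$ pieces, exactly one of which is a $T_a$. Evaluation at $y$ maps $\mathcal S_y$ onto $\kappa(y)^{m_y}$ modulo the diagonal, and the differences ``$\Gamma_i$-coordinate minus $T_a$-coordinate'', for those $i$ with $y\in\{y_i,y_i'\}$, map this quotient onto a sum of copies of $\kappa(y)$, one for each such $i$. This gives a surjection $H^0(\mathcal S)\to\bigoplus_i(\kappa(y_i)\oplus\kappa(y_i'))$, and so $h\ge\dim\operatorname{coker}\Phi$ for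
$$\Phi\colon\bigoplus_i\kappa_i\oplus\bigoplus_a\tau_a\to\bigoplus_i\big(\kappa(y_i)\oplus\kappa(y_i')\big),$$
$$\big((c_i),(e_a)\big)\mapsto\big(c_i(y_i)-e_{a(i)}(y_i),\ c_i(y_i')-e_{b(i)}(y_i')\big)_i .$$

Let $\mathcal G$ be the graph whose $s+N$ vertices are the pieces and whose $2s$ edges join $\Gamma_i$ to $T_{a(i)}$ and to $T_{b(i)}$. Give a vertex $v$ the weight $d_v$, the degree over $\kappa$ of its field, and an edge $\epsilon$ with point $y$ the weight $w_\epsilon=[\kappa(y):\kappa]$. The field of each end of $\epsilon$ embeds in $\kappa(y)$, so $w_\epsilon\ge d_v$ for both ends $v$. The map $\Phi$ is the direct sum of maps $\Phi_K$ over the connected components $K$ of $\mathcal G$. Let $L_K\ge0$ be the number of edges minus the number of vertices plus one. Take a spanning tree of $K$ rooted at a vertex of minimal weight $d$ and match each other vertex with the tree edge leading toward the root; that edge weighs at least as much as the vertex. The remaining $L_K$ edges have weight at least $d$. The kernel of $\Phi_K$ contains the tuples with all entries equal to one $c\in\kappa$. Therefore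
$$\dim\operatorname{coker}\Phi_K=\sum w_\epsilon-\sum d_v+\dim\ker\Phi_K\ge L_Kd-d+1,$$
which is at least $L_K$ if $L_K\ge1$; and $\dim\operatorname{coker}\Phi_K\ge L_K$ is trivial if $L_K=0$. Summing over $K$, of which there is at least one, we get $h\ge 2s-(s+N)+1$.
\end{proof}

\subsection{Ample divisors}

An ample divisor is positive on the curves it contains, while exceptional curves are negative. The next lemma makes this tension precise without intersection numbers, so it applies on a singular model.

\begin{lemma}\label{lem:ample}
Let $X$ be a model of $\Lambda$ with closed fiber $E$ and $Z\subseteq X$ an effective Cartier divisor with $\mathcal O_X(Z)$ ample. Then the number of connected components of $Z\cap E$ is at most the number of points of $Z\setminus E$.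
\end{lemma}

\begin{proof}
Let $Z'$ be a connected component of $Z$, with the structure of an open and closed subscheme. The ring $B=H^0(Z',\mathcal O_{Z'})$ is finite over $\Lambda$ with connected spectrum, hence local by (F5); this is where completeness enters. So $Z'\cap E$ is the fiber of $Z'\to\operatorname{Spec}B$ over the closed point, and it is connected by (F6c). Thus $Z\cap E$ has at most as many connected components as $Z$, and it suffices to show that no $Z'$ lies in $E$.

Suppose $Z'\subseteq E$. It is a nonempty effective Cartier divisor, and $\mathcal O(Z')|_{Z'}=\mathcal O(Z)|_{Z'}$ is ample. By (F6b), $H^1(\mathcal O_{Z'}(nZ'))=0$ and $H^0(\mathcal O_{Z'}(nZ'))\ne0$ for $n\gg0$. In the cohomology sequence of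
$$0\to\mathcal O_X((n-1)Z')\to\mathcal O_X(nZ')\to\mathcal O_{Z'}(nZ')\to0$$
the maps $H^1(\mathcal O_X((n-1)Z'))\to H^1(\mathcal O_X(nZ'))$ are then surjective. A sequence of surjections of finite $\Lambda$-modules consists eventually of isomorphisms, since the kernels of the composites from the first module form an ascending chain. So for $n\gg0$ the map $H^0(\mathcal O_X(nZ'))\to H^0(\mathcal O_{Z'}(nZ'))\ne0$ is onto. But a section of $\mathcal O_X(nZ')$ is a rational function regular on $X\setminus E$, so by Lemma~\ref{lem:models}(a) it lies in $\Lambda\subseteq H^0(\mathcal O_X((n-1)Z'))$ and maps to $0$. This is a contradiction.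
\end{proof}

The points of $Z\setminus E$ have codimension $1$ by Lemma~\ref{lem:models}, so they are generic points of components of $Z$ and are finite in number.

\begin{proposition}\label{prop:geometric}
Let $X$ be a normal model of $\Lambda$, projective over $\Lambda$, with closed fiber $E$. Let $Z$ be an effective Cartier divisor with $\mathcal O_X(Z)$ ample and $X\setminus Z$ affine, and let $b$ be the number of points of $Z\setminus E$. Let $z_1,\dots,z_c$ with $c\ge1$ be distinct closed points of $X$ outside $Z$. Then at most $p_g(\Lambda)+c+b-1$ exceptional curves contain one of the $z_a$.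
\end{proposition}

\begin{proof}
Let $\Gamma_1,\dots,\Gamma_s$ be these curves. No $\Gamma_i$ lies in $Z$. Each $\Gamma_i$ meets $Z$: otherwise it is closed in the affine scheme $X\setminus Z$, so it is affine and proper over $\kappa$, hence finite, which a curve is not. Apply Lemma~\ref{lem:cycles} to $Y=E$, taking as $T_a$ the $c$ points and the connected components of $Z\cap E$, of which there are at most $b$ by Lemma~\ref{lem:ample}. These sets are disjoint, none contains a $\Gamma_i$, and each $\Gamma_i$ meets one of each sort. Lemma~\ref{lem:genus} gives $h\le p_g(\Lambda)$.
\end{proof}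

In Example~\ref{ex:chain}, after completion, $s=2$, $c=1$, $b=2$ and $p_g=0$, so the bound is attained.

\section{From $D$ to the rings $D_j$}\label{sec:completion}

Every finitely generated $D$-subalgebra of $D_f$ has the form
$$A=D[b_1/f^q,\dots,b_l/f^q],\qquad b_i\in D,\ q\ge1 .$$
In Sections~\ref{sec:completion} to~\ref{sec:proofA} we fix $A$, its integral closure $H$ and a maximal ideal $M$ of $H$. Since $D$ is not assumed excellent, we do not know that $H$ is finite over $A$, and Proposition~\ref{prop:geometric} applies only over the rings $D_j$. So let $A_j\subseteq F_j$ be the integral closure of $AD_j=D_j[b_1/f^q,\dots,b_l/f^q]$. It is finite over $AD_j$ by (F5), hence a normal domain finitely generated over $D_j$, of dimension at most $2$ by (F2), and it contains $H$. Put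
$$\widetilde A=\prod_jA_j,\qquad G=A\otimes_D\widehat D .$$
The ring $G$ is the link between $A$ and $\widetilde A$: it agrees with $A$ along $\mathfrak m$, and $\widetilde A$ is finite over it. An \emph{enlargement} of $A$ is a ring $A[h_1,\dots,h_t]$ with $h_i\in H$. It has the same form as $A$, and passing to it changes $G$ but not $H$, $A_j$, $\widetilde A$. Enlargements substitute for the missing finiteness of $H$ over $A$.

\begin{lemma}\label{lem:compare}
\begin{enumerate}
\item[(a)] The map $G\to\widetilde A$ is finite with nilpotent kernel.
\item[(b)] $G/\mathfrak m^nG=A/\mathfrak m^nA$ for all $n$. So for each prime $\mathfrak a\supseteq\mathfrak m$ of $A$, the ideal $\mathfrak aG$ is the only prime of $G$ over $\mathfrak a$, and the primes of $\widetilde A$ over $\mathfrak a$ form a finite nonempty set.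
\item[(c)] If a prime $u$ of $A_j$ contains $\mathfrak m$, then $u\cap D_j=\mathfrak m_j$ and $A_j/u$ is integral over $A/(u\cap A)$, hence over $H/(u\cap H)$.
\item[(d)] Every prime $P\supseteq\mathfrak m$ of $H$ is the contraction of a prime of $\widetilde A$, and only finitely many primes of $H$ lie over $P\cap A$. After an enlargement of $A$, the prime $P$ is the only one.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $A_j$ is finite over $AD_j$, a quotient of $A\otimes_DD_j$, which is finite over $G$. By flatness $G\subseteq D_f\otimes_D\widehat D=\widehat D_f$, and the kernel of $\widehat D_f\to\prod F_j$ is generated by the nilradical $\bigcap P_j$.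

(b) $G/\mathfrak m^nG=A\otimes_D\widehat D/\mathfrak m^n\widehat D=A\otimes_DD/\mathfrak m^n$. With $n=1$ this identifies the primes of $G$ and of $A$ containing $\mathfrak m$. The primes of $\widetilde A$ over $\mathfrak a$ are thus the primes over $\mathfrak aG$; apply (a) and (F1).

(c) The prime $u\cap D_j$ lies over the maximal ideal of $\widehat D$, so it is $\mathfrak m_j$. The ring $A_j/u$ is integral over the image of $AD_j$, which is generated over the image of $A$ by the image $k_j$ of $D_j$, and $k_j$ is finite over $k$.

(d) For an enlargement $A_\alpha$ let $\Sigma_\alpha$ be the set of primes of $\widetilde A$ over $P\cap A_\alpha$, finite and nonempty by (b). If $A_\alpha\subseteq A_\beta$ then $\Sigma_\beta\subseteq\Sigma_\alpha$. As the enlargements form a directed set, a $\Sigma_\alpha$ of least cardinality is contained in all others, and its members contract to $P$ because $H=\bigcup A_\alpha$. Applying this to each prime of $H$ over $P\cap A$ shows that all of them are contractions of the finitely many primes of $\widetilde A$ over $P\cap A$. They are incomparable, so by prime avoidance some $h\in P$ lies in none of the others. A prime of $H$ over $P\cap A[h]$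 lies over $P\cap A$ and contains $h$, so it is $P$.
\end{proof}

Let $\mathcal U$ be the set of height one primes of $\widetilde A$ containing $\mathfrak m$. Each is minimal over some $\mathfrak mA_j\ne0$, so $\mathcal U$ is finite. These are the exceptional curves upstairs, and no exceptional curve is lost or split in passing from $H$ to $\widetilde A$.

\begin{lemma}\label{lem:divisors}
The map $u\mapsto Q_u=u\cap H$ is a bijection from $\mathcal U$ onto the set of height one primes of $H$ containing $\mathfrak m$. Moreover $\kappa(Q_u)=\kappa(u)$, and this field is finitely generated of transcendence degree $1$ over $k$.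
\end{lemma}

\begin{proof}
Let $u\in\mathcal U$, $u\subseteq A_j$. By the dimension formula over $D_j$, $\operatorname{trdeg}_{k_j}\kappa(u)=2-1=1$, and $\kappa(u)$ is finitely generated over $k_j$, hence over $k$. By Lemma~\ref{lem:compare}(c), $\operatorname{trdeg}_k\kappa(u\cap A)=1$, so $\operatorname{ht}(u\cap A)\le1$ by the dimension inequality over $D$, and $\operatorname{ht}Q_u\le1$ by (F1). As $Q_u\ne0$, it has height one and $H_{Q_u}$ is a DVR. The DVR $V'=(A_j)_u$ satisfies the hypotheses of Lemma~\ref{lem:approx}, and $H_{Q_u}\subseteq V'\cap F\ne F$, so $H_{Q_u}=V'\cap F$ and $\kappa(Q_u)=\kappa(u)$. By the same lemma, $Q_u$ determines $j$ and $V'$, hence $u$, the contraction of the maximal ideal of $V'$. So the map is injective.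

Let $Q\supseteq\mathfrak m$ be a height one prime of $H$. By Lemma~\ref{lem:compare}(d), some prime $u$ of some $A_j$ lies over $Q$, and we may assume that $Q$ is the only prime of $H$ over $\mathfrak q=Q\cap A$. Then $H_{\mathfrak q}$ is integral over $A_{\mathfrak q}$ with the single maximal ideal $QH_{\mathfrak q}$, so $H_{\mathfrak q}=H_Q$ and $\operatorname{ht}\mathfrak q=\dim H_Q=1$. The dimension formula over $D$, which holds because $D$ is Cohen--Macaulay, gives $\operatorname{trdeg}_k\kappa(\mathfrak q)=1$. By Lemma~\ref{lem:compare}(c), $\operatorname{trdeg}_{k_j}\kappa(u)=1$, so $\operatorname{ht}u=1$ by the dimension formula over $D_j$, and $u\in\mathcal U$.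
\end{proof}

\begin{lemma}\label{lem:points}
Assume $\mathfrak m\subseteq M$, and let $\mathcal M$ be the set of primes of $\widetilde A$ over $M$. Then $\mathcal M$ is finite and nonempty, each $z\in\mathcal M$ is a maximal ideal of height $2$ with $\kappa(z)$ finite over $k$, and $H/M$ is finite over $k$. If $u\in\mathcal U$ and $Q_u\subseteq M$, then $u\subseteq z$ for some $z\in\mathcal M$.
\end{lemma}

\begin{proof}
The set is nonempty by Lemma~\ref{lem:compare}(d) and finite by (b). For $z\subseteq A_j$ in $\mathcal M$, the domain $A_j/z$ is integral over the field $H/M$ by (c), so it is a field. It is a finitely generated $k_j$-algebra, hence finite over $k_j$ and $k$ by the Nullstellensatz, and it contains $H/M$. The dimension formula over $D_j$ gives $\operatorname{ht}z=2$. For the last claim apply lying-over to the prime $M/Q_u$ in the integral extension $H/Q_u\subseteq A_j/u$.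
\end{proof}

\section{The number of points over $M$}\label{sec:points}

Each point of $\mathcal M$ costs one unit in Proposition~\ref{prop:geometric}, and finiteness of $\mathcal M$ is not enough: we need a bound independent of $A$. The normal ring $H_M$ has a completion with connected punctured spectrum, and this space is covered by the images of the points $z\in\mathcal M$ completed in $\widetilde A$. So these pieces are glued to each other along curves, and we show that such a gluing can only come from the gluing in $\operatorname{Spec}\widetilde D\to\operatorname{Spec}\widehat D$, which $g$ measures.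

\begin{lemma}\label{lem:onedim}
Let $C$ be a complete local Noetherian domain of dimension $1$. Every ring $C''$ with $C\subseteq C''\subseteq\operatorname{Frac}C$ has only one maximal ideal.
\end{lemma}

\begin{proof}
By (F5) the normalization $C'$ of $C$ is finite over $C$ and local, so it is a DVR. If $C''\subseteq C'$, then $C'$ is local and integral over $C''$, so $C''$ is local. Otherwise $C''C'=\operatorname{Frac}C$ by (F3), and this field is integral over $C''$, so $C''$ is a field.
\end{proof}

\begin{proposition}\label{prop:points}
Suppose $M$ contains a height one prime $Q$ of $H$ with $\mathfrak m\subseteq Q$. Then $|\mathcal M|\le1+g$.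
\end{proposition}

\begin{proof}
Put $\mu=M\cap A$, a maximal ideal of $A$, and $R=H_M$. By Lemmas~\ref{lem:divisors} and~\ref{lem:points}, $\kappa(Q)$ is transcendental and $\kappa(M)$ is finite over $k$, so $Q\subsetneq M$. With $\operatorname{ht}M\le\operatorname{ht}\mu\le2$ this gives $\operatorname{ht}M=2$. Since $\dim A\le2$, the ring $H$ is Noetherian by (F4). So $R$ is a normal Noetherian local ring of dimension $2$, and $R$ and $\widehat R$ have depth $2$.

\emph{Step 1: enlarging $A$.} We may assume:
\begin{enumerate}
\item[(1)] $M$ is the only prime of $H$ over $\mu$, so that $R=H_\mu$;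
\item[(2)] $R=A_\mu+\mu R$;
\item[(3)] the primes $u\cap A$, $u\in\mathcal U$, are distinct, and $\kappa(u\cap A)=\kappa(u)$.
\end{enumerate}
Let $A'$ be an enlargement and $\mu'=M\cap A'$. Then primes of $H$ over $\mu'$ lie over $\mu$; $A_\mu+\mu R\subseteq A'_{\mu'}+\mu'R$; and $\kappa(u\cap A)\subseteq\kappa(u\cap A')\subseteq\kappa(u)$. So each condition persists, and we may arrange them one at a time. Condition (1) is Lemma~\ref{lem:compare}(d). Given (1), $MR$ is the only prime of $R$ containing $\mu$, so $R/\mu R$ has finite length over the Noetherian ring $R$, with composition factors $H/M$ finite over $k$. Thus $R/\mu R$ is a finite $A_\mu$-module, generated by the images of finitely many elements of $H$ since $R=H_\mu$; adjoining them gives (2). For (3), the $Q_u$ are distinct height one primes by Lemma~\ref{lem:divisors}, so for $u\ne u'$ we can adjoin an element of $Q_u\setminus Q_{u'}$. The field $\kappa(u)=\operatorname{Frac}(H/Q_u)$ is finitely generated over $k$, and we adjoin elements of $H$ representing numerators and denominators of generators.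

\emph{Step 2: a connected space.} From (2), $\mu R\subseteq A_\mu+\mu^2R$ and inductively $R=A_\mu+\mu^nR$. So the maps $A_\mu/\mu^nA_\mu\to R/\mu^nR$ are onto. Their kernels have finite length, so they satisfy the Mittag-Leffler condition, and $\widehat{A_\mu}\to\varprojlim R/\mu^nR=\widehat R$ is onto. Let $S=G_{\mu G}$. As $\mathfrak m^n\subseteq\mu^n$, Lemma~\ref{lem:compare}(b) gives $G/\mu^nG=A/\mu^n$, so $\widehat S=\widehat{A_\mu}$. By (1), the primes of $\widetilde A$ over $\mu G$ are the members of $\mathcal M$. So $\widetilde A\otimes_GS$ is a finite $S$-algebra with these maximal ideals, and its completion is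
$$\widetilde A\otimes_G\widehat S=\prod_{z\in\mathcal M}\widehat B_z,\qquad B_z=\widetilde A_z,\quad\dim\widehat B_z=2 .$$
The map $\widehat S\to\prod\widehat B_z$ is finite, and has nilpotent kernel by Lemma~\ref{lem:compare}(a) and flatness of $\widehat S$ over $G$. It factors as $\widehat S\to\widehat R\to\prod\widehat B_z$, by completing the local maps $A_\mu\to R\to B_z$. So the surjection $\widehat S\to\widehat R$ has nilpotent kernel, and $\operatorname{Spec}\widehat R\to\operatorname{Spec}\widehat S$ is a homeomorphism. By (F7), the punctured spectrum of $\widehat S$ is connected. We work with $\widehat S$ and not with $\widehat R$ because fibers over $\widehat S$ can be computed over $G$.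

Let $W_z^\circ$ be the image of $\operatorname{Spec}\widehat B_z$ in $\operatorname{Spec}\widehat S$ with the closed point removed. It is closed in the punctured spectrum, and nonempty since only the maximal ideal of $\widehat B_z$ lies over the closed point. The $W_z^\circ$ cover the punctured spectrum by (F1). Hence the graph on $\mathcal M$ joining $z\ne z'$ when $W_z^\circ\cap W_{z'}^\circ\ne\emptyset$ is connected.

\emph{Step 3: the edges.} Let $\{z,z'\}$ be an edge and $w\in W_z^\circ\cap W_{z'}^\circ$. Choose primes of $\widehat B_z$ and $\widehat B_{z'}$ over $w$, and let $v_0\subseteq z$ and $v_0'\subseteq z'$ be their contractions to $\widetilde A$. Both lie over $w_0=w\cap G$, and $w_0\subsetneq\mu G$, because $\mu\widehat S$ is the maximal ideal of $\widehat S$. The fiber of $\operatorname{Spec}(\widetilde A\otimes_G\widehat S)$ over $w$ is the spectrum of $(\widetilde A\otimes_G\kappa(w_0))\otimes_{\kappa(w_0)}\kappa(w)$, and it has at least two points. If $\widetilde A$ had exactly one prime $u$ over $w_0$, with $\kappa(u)=\kappa(w_0)$, then $\widetilde A\otimes_G\kappa(w_0)$ would be $\kappa(w_0)$ modulo a nilpotent ideal, and the fiber would be one point.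 Thus:
\begin{enumerate}
\item[(O)] it is not the case that exactly one prime $u$ of $\widetilde A$ lies over $w_0$ and $\kappa(u)=\kappa(w_0)$.
\end{enumerate}
Let $p=w_0\cap\widehat D$. We exclude heights $2$ and $0$.

Suppose $p=\mathfrak m\widehat D$. A prime $u\subseteq A_j$ over $w_0$ contains $\mathfrak m$, and it is not maximal since $w_0$ is not. As $\dim A_j\le2$, we get $u\in\mathcal U$. Also $u\cap A=w_0\cap A$, so $u$ is unique by (3), and $\kappa(u)=\kappa(w_0\cap A)\subseteq\kappa(w_0)\subseteq\kappa(u)$. This contradicts (O).

So $p\ne\mathfrak m\widehat D$. For $u\subseteq A_j$ over $w_0$, the prime $\mathfrak q=u\cap D_j$ lies over $p$, so $(D_j)_{\mathfrak q}$ is a DVR or $F_j$. It is dominated by $(A_j)_u$, so the two rings are equal. Hence $\mathfrak q$ determines $u$, and $\kappa(u)=\kappa(\mathfrak q)$. If $p=P_j$, the only prime of $\widetilde D$ over $p$ is the zero ideal of $D_j$, with residue field $F_j=\kappa(p)$. Then $u$ is unique and $\kappa(p)\subseteq\kappa(w_0)\subseteq\kappa(u)=\kappa(p)$, which again contradicts (O).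

So $\operatorname{ht}p=1$. Let $\mathfrak q\subseteq D_j$ be the height one prime under $v_0$. The ring $A_j/v_0$ lies between $C=D_j/\mathfrak q$ and $\kappa(v_0)=\kappa(\mathfrak q)=\operatorname{Frac}C$, so by Lemma~\ref{lem:onedim} the point $z$ is the only maximal ideal containing $v_0$. Since $\mathfrak q$ determines $v_0$, it determines $z$. The same holds for $z'$.

\emph{Step 4: counting.} For a height one prime $p$ of $\widehat D$ let $\mathcal M_p$ be the set of $z\in\mathcal M$ that contain a prime of $\widetilde A$ over $p$. By the last paragraph of Step 3, each prime of $\widetilde D$ over $p$ accounts for at most one such $z$, so $|\mathcal M_p|\le\gamma(p)$, and both ends of every edge lie in a common $\mathcal M_p$. Replace the edges by a tree on each nonempty $\mathcal M_p$. The new graph on $\mathcal M$ is connected and has at most $\sum_p(\gamma(p)-1)=g$ edges, so $|\mathcal M|-1\le g$.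
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

By Proposition~\ref{prop:reduction}(a) it suffices to show $N(H,M)\le\rho+g+p_g$. A height one prime $Q$ of $H$ containing $f$ has $Q\cap D\ne0$. It is of the \emph{first kind} if $p=Q\cap D$ has height one; then $H_Q$ dominates the DVR $D_p$, so $H_Q=D_p$ and $p$ determines $Q$. It is of the \emph{second kind} if $Q\cap D=\mathfrak m$. Let $e$ and $s$ be the numbers of primes of the first and second kind contained in $M$, so $N(H,M)=e+s$. By Lemma~\ref{lem:lift}, $e\le\rho$, which settles the case $s=0$. Assume $s\ge1$; then $\mathfrak m\subseteq M$ and $|\mathcal M|\le1+g$ by Proposition~\ref{prop:points}.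

\emph{The models.} Let $J=(f^q,b_1,\dots,b_l)D$ and let $X_j$ be the normalization of the blow-up of $\operatorname{Spec}D_j$ along $JD_j$. It is finite over the blow-up by (F5), so it is a normal model of $D_j$, projective over $D_j$, and $\mathcal L=J\mathcal O_{X_j}$, the pullback of $\mathcal O(1)$, is invertible and ample. Let $E_j$ be the closed fiber and $Z_j$ the zero scheme of the section $f^q$ of $\mathcal L$: where $J\mathcal O_{X_j}$ is generated by $\psi$, it is defined by $f^q/\psi$. It is an effective Cartier divisor with $\mathcal O(Z_j)\cong\mathcal L$. Its complement is the preimage of the chart $\operatorname{Spec}AD_j$ of the blow-up, so $X_j\setminus Z_j=\operatorname{Spec}A_j$. Where $f$ is a unit, $f^q$ generates $J\mathcal O_{X_j}$, so $Z_j\subseteq V(f)$. Let $\beta_j$ be the number of points of $Z_j\setminus E_j$. By Lemma~\ref{lem:models}(a) they are height one primes of $D_j$ containing $f$.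

\emph{Primes of the first kind use up branches.} We claim $\sum_j\beta_j\le\rho-e$. Let $Q\subseteq M$ be of the first kind, $p=Q\cap D$, and let $\mathfrak p'\subseteq D_j$ be a height one prime over $p$ (Lemma~\ref{lem:lift}); it contains $f$. Then $A\subseteq H_Q=D_p\subseteq(D_j)_{\mathfrak p'}$, so $AD_j$ and its integral closure $A_j$ lie in the DVR $(D_j)_{\mathfrak p'}$. The contraction of its maximal ideal to $A_j$ is a point of $\operatorname{Spec}A_j$ over $\mathfrak p'$. So the unique point of $X_j$ over $\mathfrak p'$ is not in $Z_j$. Distinct $Q$ give distinct $p$ and distinct $\mathfrak p'$, so at least $e$ of the $\rho$ branches are not counted in $\sum\beta_j$.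

\emph{Primes of the second kind are exceptional curves.} By Lemma~\ref{lem:divisors} the $s$ primes of the second kind in $M$ are $Q_u$ for $s$ distinct $u\in\mathcal U$. Let $s_j$ be the number of these $u$, and $c_j$ the number of points of $\mathcal M$, that lie in $\operatorname{Spec}A_j$. Fix $j$ with $s_j\ge1$. Each such $u$ is a point of $E_j$ of codimension $1$, so its closure in $X_j$ is an exceptional curve by Lemma~\ref{lem:models}(b), and by Lemma~\ref{lem:points} this curve contains a point of $\mathcal M$. The $c_j\ge1$ points of $\mathcal M$ in $\operatorname{Spec}A_j$ have codimension $2$, so they are closed in $X_j$, and they lie outside $Z_j$. Proposition~\ref{prop:geometric} gives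
$$s_j\le p_g(D_j)+c_j+\beta_j-1 .$$
Summing over the $j$ with $s_j\ge1$, of which there is at least one, we get $s\le p_g+(1+g)+(\rho-e)-1$. Hence $N(H,M)=s+e\le\rho+g+p_g$, and Theorem~\ref{thm:A} is proved.

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proofB}

Let $\widehat D$ be normal. A normal local ring is a domain, so $r=1$, $\widetilde D=\widehat D$ and $g=0$; by the principal ideal theorem the height one primes $\mathfrak p_1,\dots,\mathfrak p_\rho$ containing $f$ are the minimal primes of $f\widehat D$. Theorem~\ref{thm:A} gives $n_{\min}\le\rho+p_g(\widehat D)$. If $D$ is regular, $\operatorname{Spec}\widehat D$ is its own regular model and $p_g=0$. It remains to prove $n_{\min}\ge\rho$; the other statements follow, since $(\ast)_n$ implies $(\ast)_{n+1}$.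

By Proposition~\ref{prop:reduction}(b) we need a Krull domain $H$ between $D$ and $D_f$ and a maximal ideal $M$ with $N(H,M)\ge\rho$. The choice $H=D$ fails when branches such as the two branches of the node contract to the same prime of $D$. The valuation of $\widehat D_{\mathfrak p_i}$ must be replaced by one centered at $\mathfrak m$, since those stay distinct on $F$ (Lemma~\ref{lem:approx}). As in Example~\ref{ex:chain}, we attach to each branch an exceptional curve $\Gamma_i$ that meets it, now obtained by blowing up many times along the branch, and take $H=D_f\cap V_1\cap\dots\cap V_\rho$ for the corresponding DVRs. Two things need proof: no $V_i$ is redundant, and the centers of the $V_i$ lie in one maximal ideal.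

\subsection{Separating the branches}

All models in this section are regular models of $\widehat D$. On a model $Y$ let $C_i$ be the closure of the point $\mathfrak p_i$, with reduced structure. Its points other than $\mathfrak p_i$ have codimension $2$ in $Y$, so they are closed and, forming the closed set $C_i\cap E$, finite in number. So $C_i$ is finite over $\widehat D/\mathfrak p_i$ by (F6d), and by (F5) it is the spectrum of a local domain $\mathcal O_{C_i}$ between $\widehat D/\mathfrak p_i$ and its finite normalization. Let $\eta_i$ be its closed point; it is the only point of $C_i$ in the closed fiber. If $Y'\to Y$ is a blow-up, $\eta_i\in Y'$ lies over $\eta_i\in Y$.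

\begin{lemma}\label{lem:separate}
There is a model $Y_0$ such that for each $i$ the ring $\mathcal O_{Y_0,\eta_i}$ has parameters $x_i,y_i$ with $C_i=V(y_i)$, exactly one exceptional curve $\Gamma_i^{(0)}$ passes through $\eta_i$, it equals $V(x_i)$ there, and no $C_l$ with $l\ne i$ passes through $\eta_i$.
\end{lemma}

\begin{proof}
Start with any model, and for $i=1,\dots,\rho$ in turn blow up $\eta_i$ repeatedly, as follows. After blowing up $\eta_i$, the new $C_i$ is the blow-up of the old one at its closed point. If $\mathcal O_{C_i}$ does not change, its maximal ideal is invertible, hence principal, and $\mathcal O_{C_i}$ is a DVR. Otherwise $\mathcal O_{C_i}$ grows strictly inside a finite $\widehat D$-module. So after finitely many steps $\mathcal O_{C_i}$ is a DVR, and it no longer changes.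

From then on $S=\mathcal O_{Y,\eta_i}$ has parameters $x,y$ with $C_i=V(y)$, and the image of $x$ is a uniformizer of $\mathcal O_{C_i}$. In the chart $S[y/x]$ of the blow-up, the new exceptional curve is $V(x)$, the new $C_i$ is $V(y/x)$, and the new $\eta_i$ is the point with parameters $x,y/x$. Let $V(b)\ne C_i$ be another curve through $\eta_i$, with $b\in\mathfrak m_S^\nu\setminus\mathfrak m_S^{\nu+1}$ and $\nu\ge1$. Its strict transform is $V(b/x^\nu)$, so the order of its equation in the DVR $\mathcal O_{C_i}$, which is finite, drops by $\nu$, and the curve passes through $\eta_i$ only while this order is positive. So after finitely many further steps, at least one, none of the exceptional curves and curves $C_l$, $l\ne i$, present when $C_i$ became regular passes through $\eta_i$. An exceptional curve $V(x)$ created later has order $1$ and misses $\eta_i$ after the next step. So only the last one remains, and index $i$ has the required form. The steps for a later index $l$ take place over $\eta_l\ne\eta_i$ and do not change a neighborhood of $\eta_i$.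
\end{proof}

For $\tau\ge1$ let $Y_\tau$ be obtained from $Y_{\tau-1}$ by blowing up $\eta_1,\dots,\eta_\rho$, with new exceptional curves $\Gamma_i^{(\tau)}$. By the local description above, $\eta_i\in Y_\tau$ has parameters $x_i$, $y_i/x_i^\tau$, and $\Gamma_i^{(\tau)}=V(x_i)$ is the only exceptional curve through it. Fix $t\ge1$, write $\Gamma_i=\Gamma_i^{(t)}$, and let $\omega_i$ be the valuation of $\Gamma_i$. It is nonnegative on $\mathcal O_{Y_0,\eta_i}$, positive on $\mathfrak m\widehat D$, and
$$\omega_i(x_i)=1,\qquad\omega_i(y_i)=t .$$
Let $\mathcal K$ be the set of exceptional curves of $Y_t$ other than $\Gamma_1,\dots,\Gamma_\rho$, that is, the strict transforms of the exceptional curves of $Y_{t-1}$. No $C_i$ meets a member of $\mathcal K$, and $\Gamma_i$ meets the strict transform of $\Gamma_i^{(t-1)}$, which belongs to $\mathcal K$. Each center $\eta_i\in Y_{t-1}$ lies on just one exceptional curve, which is regular there, so the union of $\mathcal K$ maps homeomorphically onto the union of the exceptional curves of $Y_{t-1}$. The closed fiber of $Y_{t-1}$ is connected and contains a curve, so it has no isolated point and equals this union. Hence the graph on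 $\mathcal K$ joining curves that meet is connected.

\subsection{The ring $H$}

Let $V_i$ be the intersection with $F$ of the valuation ring of $\omega_i$, a DVR by Lemma~\ref{lem:approx}. Put $H=D_f\cap V_1\cap\dots\cap V_\rho$ and let $Q_i\ni f$ be the contraction of the maximal ideal of $V_i$. Then $D\subseteq H\subseteq D_f$, and $H$ is a Krull domain with defining family consisting of the $V_i$ and the localizations of $D_f$ at height one primes. As $t$ grows, $\omega_j(f)$ grows, while $\omega_j$ stays bounded on a fixed element outside $\mathfrak p_j$; this separates the $V_j$.

\begin{lemma}\label{lem:irredundant}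
For $t\gg0$ and each $j$ there is $h\in D_f$ with $\omega_j(h)<0$ and $\omega_i(h)\ge0$ for $i\ne j$. For such $t$, the ideals $Q_1,\dots,Q_\rho$ are distinct height one primes of $H$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:models}(b), a height one prime of $\mathcal O_{Y_0,\eta_i}$ containing $f$ belongs to an exceptional curve or to some $C_l$, so it is $(x_i)$ or $(y_i)$. Thus $f=\text{unit}\cdot x_i^{\alpha_i}y_i^{\epsilon_i}$ there, where $\epsilon_i\ge1$ is the order of $f$ in $\widehat D_{\mathfrak p_i}$, and $\omega_i(f)=\alpha_i+t\epsilon_i$. Fix $j$, put $N=\max_i\alpha_i$, and choose $a\in\prod_{i\ne j}\mathfrak p_i^{\epsilon_i}$ and $c\in\mathfrak m\widehat D$, both outside $\mathfrak p_j$. Elements of $\mathfrak p_i$ are divisible by $y_i$ in $\mathcal O_{Y_0,\eta_i}$, so for $i\ne j$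
$$\omega_i(ac^N)\ge t\epsilon_i+N\ge\omega_i(f).$$
The image of $ac^N$ in the DVR $\mathcal O_{Y_0,\eta_j}/(y_j)$ is nonzero, so $ac^N=\text{unit}\cdot x_j^{m}+y_jd$ with $d\in\mathcal O_{Y_0,\eta_j}$ and $m=m_j$ independent of $t$. For $t>m$ the two terms have values $m$ and at least $t$, so $\omega_j(ac^N)=m<t\le\omega_j(f)$. Take $t>\max_jm_j$, and choose $a'\in D$ with $a'-ac^N\in\mathfrak m^L\widehat D$ and $L>\max_i\omega_i(f)$. Then $\omega_i(a')\ge\omega_i(f)$ for $i\ne j$ and $\omega_j(a')=m$, so $h=a'/f$ has the required properties.

In particular the $V_j$ are distinct, and $h$ lies in every member of the defining family other than $V_j$. By (F4), $H$ is the intersection of its localizations at height one primes, all of which belong to the family. If $V_j$ were not among them, we would have $h\in H\subseteq V_j$. So $V_j=H_Q$ for a height one prime $Q$, and $Q=Q_j$.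
\end{proof}

\subsection{A common maximal ideal}

The picture is that $\operatorname{Spec}H$ is $Y_t$ with the branches $C_i$ removed and the connected set $\bigcup\mathcal K$ contracted to a point through which all $\Gamma_i$ pass. We do not construct the contraction; we only show that elements of $H$ have no poles along $\mathcal K$, and that elements of $Q_i$ vanish along all of $\mathcal K$.

On the regular scheme $Y_t$ every Weil divisor $\Delta$ is Cartier. For an exceptional curve $\Theta$ put $\Delta\cdot\Theta=\deg_k\mathcal O(\Delta)|_\Theta=\chi(\mathcal O(\Delta)|_\Theta)-\chi(\mathcal O_\Theta)$, with Euler characteristics taken over $k$, and extend linearly to combinations of exceptional curves. This number is additive in $\Delta$ and is $0$ for principal $\Delta$. If $\Delta\ge0$ does not contain $\Theta$, it equals $\dim_kH^0(\mathcal O_{\Delta\cap\Theta})$, so it is nonnegative, and positive exactly when $\Delta$ meets $\Theta$. The resulting form on combinations of exceptional curves is negative definite \cite[Lemma 14.1]{LipmanRational}.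

\begin{lemma}\label{lem:common}
Let $w_\Theta$ be the valuation of $\Theta\in\mathcal K$. Then $w_\Theta\ge0$ on $H$ and $w_\Theta>0$ on each $Q_i$.
\end{lemma}

\begin{proof}
For $0\ne h\in H$ write on $Y_t$
$$\operatorname{div}(h)=\Delta+\sum_i\omega_i(h)\Gamma_i+B+\sum_ic_iC_i,\qquad\Delta=\sum_{\Theta\in\mathcal K}w_\Theta(h)\Theta,$$
with $c_i\in\mathbb Z$ and $B$ free of exceptional curves and of the $C_i$. The components of $B$ belong to height one primes of $\widehat D$ not containing $f$, and $h\in D_f$, so $B\ge0$. Also $\omega_i(h)\ge0$. For $\Theta\in\mathcal K$ we have $\operatorname{div}(h)\cdot\Theta=0$ and $C_i\cdot\Theta=0$, so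
\begin{equation}\label{eq:antinef}
\Delta\cdot\Theta=-B\cdot\Theta-\sum_i\omega_i(h)\,\Gamma_i\cdot\Theta\le0 .
\end{equation}
Write $\Delta=\Delta_+-\Delta_-$ with $\Delta_\pm\ge0$ without common components. If $\Delta_-\ne0$, then \eqref{eq:antinef} and negative definiteness give
$$0\ge\Delta\cdot\Delta_-=\Delta_+\cdot\Delta_--\Delta_-\cdot\Delta_-\ge-\Delta_-\cdot\Delta_->0,$$
which is absurd. So $\Delta\ge0$. Now let $h\in Q_i$, so $\omega_i(h)>0$. For the curve $\Theta\in\mathcal K$ that meets $\Gamma_i$ the inequality \eqref{eq:antinef} is strict, so $\Delta\ne0$. If some coefficient of $\Delta$ were $0$, connectedness of $\mathcal K$ would give a curve $\Theta$ with coefficient $0$ meeting a curve with positive coefficient. Then $\Delta\ge0$ does not contain $\Theta$ and meets it, so $\Delta\cdot\Theta>0$, against \eqref{eq:antinef}.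
\end{proof}

Take $t$ as in Lemma~\ref{lem:irredundant} and fix $\Theta\in\mathcal K$. By Lemma~\ref{lem:common}, the set $\{h\in H:w_\Theta(h)>0\}$, with $w_\Theta(0)=\infty$, is a proper prime ideal of $H$ containing $Q_1,\dots,Q_\rho$. For a maximal ideal $M$ containing it, $N(H,M)\ge\rho$, and Proposition~\ref{prop:reduction}(b) shows that $(\ast)_n$ fails for $n<\rho$. This completes the proof of Theorem~\ref{thm:B}.

\begin{thebibliography}{9}

\bibitem{LipmanDesing} Lipman, \emph{Desingularization of two-dimensional schemes}, Ann. of Math. 107 (1978).

\bibitem{LipmanRational} Lipman, \emph{Rational singularities}, Publ. IHES 36 (1969).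

\bibitem{Matsumura} Matsumura, \emph{Commutative Ring Theory}.

\bibitem{Nagata} Nagata, \emph{Local Rings}.

\bibitem{OT} Bruce Olberding and Francesca Tartarone, \emph{Integrally closed rings in birational extensions of two-dimensional regular local rings}, arXiv:1211.6054 (2012).

\end{thebibliography}
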